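# Smooth and rationally smooth points of $GL_p\times GL_q$-orbit closures in the flag variety

Throughout, varieties are over $\mathbb C$, reduced and possibly reducible. They carry the classical topology, and all sheaves and cohomology have $\mathbb Q$-coefficients.

## 1. Orbits of $GL_p\times GL_q$ on flags, and clans

Let $n=p+q$, $G=GL_n(\mathbb C)$, and let $B\subset G$ be the group of upper triangular matrices. A point $gB$ of the flag variety $G/B$ is the same as a complete flag $F_1\subset F_2\subset\dots\subset F_n=\mathbb C^n$, where $F_i$ is the span of the first $i$ columns of $g$.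

Let $K=GL_p\times GL_q$ be embedded block-diagonally. With $J_0=\mathrm{diag}(1_p,-1_q)$, the group $K$ is the centralizer of $J_0$, that is, the fixed-point group of the involution $g\mapsto J_0gJ_0^{-1}$. So $K$ is a symmetric subgroup. Write $\mathbb C^n=E_+\oplus E_-$ for the eigenspaces of $J_0$. The group $K$ acts on $G/B$ by left translation, with finitely many orbits.

**Definition 1.1.** A $(p,q)$-clan is a sequence of length $n$ with entries $+$, $-$ or natural numbers, in which every natural number that occurs does so exactly twice, and in which (number of $+$) $-$ (number of $-$) $=p-q$. Sequences that differ by relabeling the natural numbers are identified.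

*Example.* The $(1,1)$-clans are $+-$, $-+$ and $11$. The $(2,1)$-clans are $++-$, $+-+$, $-++$, $11+$, $1+1$, $+11$. The sequences $1221$ and $2112$ are the same $(2,2)$-clan.

The $K$-orbits on $G/B$ are indexed by $(p,q)$-clans. We write $\mathcal O_\gamma$ for the orbit of the clan $\gamma$ and $Y_\gamma=\overline{\mathcal O_\gamma}$. Each $Y_\gamma$ is a union of orbits $\mathcal O_\alpha$, and all points of one $\mathcal O_\alpha\subseteq Y_\gamma$ look alike locally, because $K$ moves them into each other.

*Example.* For $p=q=1$ the flag variety is $\mathbb P^1$, the set of lines in $\mathbb C^2=E_+\oplus E_-$, and $K$ is the diagonal torus. There are three orbits: the point $E_+$, the point $E_-$, and all other lines.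

## 2. Intersection cohomology and rational smoothness

For an equidimensional variety $X$ let $IC_X$ be the intersection complex, normalized so that $IC_X|_{X_{reg}}=\mathbb Q$ in degree $0$. We use these standard facts.

* If $X$ has irreducible components $X_k$, then $IC_X=\bigoplus_k IC_{X_k}$.
* Verdier duality: $\mathbb D\,IC_X\cong IC_X[2\dim X]$.
* By Deligne's construction (repeated derived pushforward and truncation in degrees $\ge 0$), $IC_X$ lives in degrees $\ge 0$. Moreover $\mathcal H^0(IC_X)$ is the non-derived pushforward of $\mathbb Q_{X^\circ}$ from a smooth open dense $X^\circ\subset X$. So a section of $\mathcal H^0(IC_X)$ over an open set $N$ is a locally constant function on $N\cap X^\circ$.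
* If $f:X'\to X$ is a smooth morphism, then $f^*IC_X=IC_{X'}$.

*Example.* Let $X=\{xy=0\}\subset\mathbb C^2$. Near $0$ the smooth part has two components, and $\mathcal H^0(IC_X)_0=\mathbb Q^2$. In general, if $m$ components of $X$ pass through $x$, then $\dim \mathcal H^0(IC_X)_x\ge m$.

**Definition 2.1.** $X$ is *rationally smooth* at $x$ if the stalk $(IC_X)_x$ is trivial, that is, equal to $\mathbb Q$ in degree $0$. The *rationally singular locus* is the set of points where $X$ is not rationally smooth. The *singular locus* is the set of points where $X$ is not smooth.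

A smooth point is rationally smooth. The converse fails for general varieties, as the first of the following two cones shows.

*Example 2.2 (rationally smooth but singular).* Let $Q=\{xz=y^2\}\subset\mathbb C^3$. The map $f:\mathbb C^2\to Q$, $(a,b)\mapsto(a^2,ab,b^2)$, is the quotient by $\pm1$. Since $f$ is finite, $f_*\mathbb Q$ is the intersection complex of $Q$ with coefficients in the local system $f_*\mathbb Q|_{Q_{reg}}$. Take invariants under $\pm 1$. On one side this gives $IC_Q$, on the other $(f_*\mathbb Q)^{\pm1}=\mathbb Q_Q$. So $IC_Q=\mathbb Q_Q$, and $Q$ is rationally smooth everywhere although it is singular at $0$.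

*Example 2.3 (neither).* Let $D=\{N\in M_2(\mathbb C):\det N=0\}$, of dimension $3$. Put $\hat D=\{(\ell,N)\in\mathbb P^1\times M_2: N\ell=0\}$, a rank two vector bundle over $\mathbb P^1$, hence smooth. The projection $\hat D\to D$ is an isomorphism over the matrices of rank one and has fibre $\mathbb P^1$ over $0$. Since $2\cdot\dim\mathbb P^1<3$, it is a small resolution. So $IC_D$ is the pushforward of $\mathbb Q_{\hat D}$, and its stalk at $0$ is $H^*(\mathbb P^1)$, of total dimension $2$.

**Definition 2.4.** For $\mathcal O_\alpha\subseteq Y_\gamma$, the *Kazhdan–Lusztig–Vogan polynomial* $P_{\gamma,\alpha}(t)\in\mathbb Z_{\ge0}[t]$ is, by Lusztig–Vogan, the Poincaré polynomial of the local intersection cohomology of $Y_\gamma$ at a point of $\mathcal O_\alpha$.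

The precise fact that we take from Lusztig–Vogan, Invent. Math. 71 (1983), is the following.

**(LV)** The stalk cohomology of $IC_{Y_\gamma}$ vanishes in odd degrees, and $P_{\gamma,\alpha}=\sum_i t^i\dim\mathcal H^{2i}(IC_{Y_\gamma})_x$ for $x\in\mathcal O_\alpha$.

So $Y_\gamma$ is rationally smooth along $\mathcal O_\alpha$ exactly when $P_{\gamma,\alpha}=1$. In the scale of Example 2.3, the stalk at $0$ has Poincaré polynomial $1+t$, since $t$ records degree $2$.

## 3. Equivariant cohomology with coefficients in a complex

For a linear algebraic group $H$ acting on $X$, let $D_H(X)$ be the (bounded) Bernstein–Lunts equivariant derived category. It has a forgetful functor to ordinary complexes, which commutes with $f^*,f_*,f_!,f^!,\otimes,\mathbb D$ and truncation. One may think of complexes of sheaves on the Borel construction $EH\times_HX$. For $\mathcal F\in D_H(X)$, the graded group $H_H^*(X,\mathcal F)$ is a module over the ring $H^*_H(X)$, hence over $H_H^*(pt)$. We use the following.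

* **(E1)** For $H$ connected there is a natural spectral sequence $H^a(BH)\otimes H^b(X,\mathcal F)\Rightarrow H_H^{a+b}(X,\mathcal F)$.
* **(E2)** $D_H(H/H')\cong D_{H'}(pt)$. In particular $H_H^*(H/H')=H_{H'}^*(pt)$.
* **(E3)** If $H=H'\times C$ and $X\to X/C$ is a principal $C$-bundle, then $D_H(X)\cong D_{H'}(X/C)$.
* **(E4)** If $H$ is connected, an object of $D_H(pt)$ with one-dimensional cohomology in the single degree $m$ is $\mathbb Q[-m]$. Equivariant local systems on $H/H'$ with $H'$ connected are constant.
* **(E5)** For a torus $H$ with character group $X(H)$ (written additively), $R:=H_H^*(pt)=\mathrm{Sym}(X(H)\otimes\mathbb Q)$ with characters in degree $2$. If $\omega\in X(H)$ is primitive, then $H_\omega=\ker\omega$ is a subtorus of codimension $1$, and $H^*_{H_\omega}(pt)=R/\omega R$.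
* **(E6)** Equivariant vector bundles have equivariant Chern classes. A bundle with a nowhere vanishing equivariant section has zero top Chern class. The trivial bundle $X\times W$, for an $H$-module $W$ of a torus $H$, has as top Chern class the image of the product of the weights of $W$ (up to a sign convention, which never matters below).
* **(E7)** If $H$ is connected and $X$ is equidimensional, $IC_X$ lifts to $D_H(X)$.

*Example 3.1.* Let $H=\mathbb C^*$ scale $\mathbb C^2$, with weight $\omega$. By (E3), $H_H^*(\mathbb C^2\setminus0)=H^*(\mathbb P^1)=R/\omega^2R$, where $R=\mathbb Q[\omega]$. The relation $\omega^2=0$ is the one that (E6) gives for the bundle $(\mathbb C^2\setminus0)\times\mathbb C^2$ with its tautological section.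

**Lemma 3.2 (contraction).** Let a torus $H$ act linearly on $V$, and let $\lambda$ be a cocharacter of $H$ with only positive weights on $V$. Let $Z\subset V$ be closed and $H$-stable with $0\in Z$, let $i_0:\{0\}\to Z$ be the inclusion, and let $\mathcal F\in D_H(Z)$ be constructible. Then $H^*(Z,\mathcal F)\to\mathcal F_0$ and $H_H^*(Z,\mathcal F)\to H_H^*(0,i_0^*\mathcal F)$ are isomorphisms.

*Proof.* If $v_1,\dots,v_N$ are coordinates of $\lambda$-weights $m_1,\dots,m_N>0$, put $\rho(v)=\max_k|v_k|^{1/m_k}$. This $\rho:V\to\mathbb R_{\ge0}$ is continuous and proper, vanishes only at $0$, and satisfies $\rho(\lambda(t)v)=t\rho(v)$ for $t>0$. Let $S=\{z\in Z:\rho(z)=1\}$ and $Z_\epsilon=\{z\in Z:\rho(z)<\epsilon\}$. The map $\mathbb R_{>0}\times S\to Z\setminus0$, $(t,s)\mapsto\lambda(t)s$, is a homeomorphism. Equivariance of $\mathcal F$ is an isomorphism between the pullbacks of $\mathcal F$ under the action map and the projection $H\times Z\to Z$. Restricting it to $\lambda(\mathbb R_{>0})\times S$, we see that $\mathcal F|_{Z\setminus0}$ is the pullback of $\mathcal F|_S$ along the projection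 to $S$. Since $(0,\epsilon)\subset\mathbb R_{>0}$ are intervals, $H^*(Z\setminus0,\mathcal F)\to H^*(Z_\epsilon\setminus0,\mathcal F)$ is an isomorphism. By Mayer–Vietoris for $Z=Z_\epsilon\cup(Z\setminus0)$, so is $H^*(Z,\mathcal F)\to H^*(Z_\epsilon,\mathcal F)$. The $Z_\epsilon$ form a neighborhood basis of $0$, so taking the colimit over $\epsilon$ gives the first claim. The second follows by comparing the spectral sequences (E1) for $Z$ and for $\{0\}$. $\square$

## 4. The equality of the two loci: statements

Smooth implies rationally smooth, and $Q=\{xz=y^2\}$ shows that the converse can fail for a variety. Can it fail for a $Y_\gamma$? Alexander Woo, Benjamin Wyser and Alexander Yong, "Governing singularities of symmetric orbit closures", arXiv:1701.02774 (2017), is the source of the question: *for all $p,q$ and every $(p,q)$-clan $\gamma$, does the singular locus of $Y_\gamma$ equal the rationally singular locus?* The answer is yes.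

**Theorem A.** Let $G=GL_n$, $K=GL_p\times GL_q$, and $\mathcal O_\alpha\subseteq Y_\gamma$. Then $Y_\gamma$ is smooth along $\mathcal O_\alpha$ if and only if $P_{\gamma,\alpha}(t)=1$.

Consequently the singular locus and the rationally singular locus of $Y_\gamma$ coincide for all $p,q$ and all $(p,q)$-clans $\gamma$.

**Theorem B.**
1. If $P_{\gamma,\alpha}=1$ then $P_{\gamma,\beta}=1$ whenever $\mathcal O_\alpha\subseteq Y_\beta\subseteq Y_\gamma$. The analogue of Theorem A holds for $K$-orbit closures in all partial flag varieties $G/P$.
2. The analogue of Theorem A holds for $(GL_{2m},Sp_{2m})$.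
3. For $(GL_n,O_n)$ the two loci coincide for all orbit closures if and only if $n\le3$.

Theorem B is not used for Theorem A. In Theorem A only the direction "$P_{\gamma,\alpha}=1$ implies smooth" needs an argument. Its hypothesis concerns the single orbit $\mathcal O_\alpha$. We do not presuppose that rational smoothness is an open condition.

## 5. Orbit closures for $n=2$, and a singular divisor for $p=q=2$

For $p=q=1$ the orbit closures are two points and $\mathbb P^1$. All are smooth, and both loci are empty.

Now let $p=q=2$ and
$$Y=\{F_\bullet:\ F_2\cap E_+\ne0\}\subset G/B .$$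
It is closed and $K$-stable. It is irreducible: the pairs $(\ell,F_2)$ with $\ell\subset F_2\cap E_+$ a line form a $\mathbb P^2$-bundle over $\mathbb P(E_+)=\mathbb P^1$, which surjects onto the set of possible $F_2$, and $Y$ is the $\mathbb P^1\times\mathbb P^1$-bundle of choices of $F_1\subset F_2\subset F_3$ over that set. As there are finitely many orbits, $Y$ is an orbit closure. Because $G/B\to Gr(2,4)$ is smooth, we may study the condition on $F_2$ alone.

*Points with $\dim F_2\cap E_+=1$.* Choose $v$ spanning $F_2\cap E_+$, and $u,w$ with $E_+=\langle v,u\rangle$ and $F_2=\langle v,w\rangle$, and complete to a basis $v,u,w,w'$ of $\mathbb C^4$. Planes near $F_2$ are spanned by $v+au+bw'$ and $w+cu+dw'$. Such a plane meets $E_+$ nontrivially iff the images $bw'$ and $w+dw'$ in $\mathbb C^4/E_+$ are dependent, that is, iff $b=0$. So $Y$ is smooth there.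

*Points with $F_2=E_+$.* Planes near $E_+$ are graphs of maps $N:E_+\to E_-$, and the graph meets $E_+$ in $\ker N$. So $Y$ is locally the cone $D=\{\det N=0\}$ of Example 2.3 times a smooth factor. It is singular there, with local intersection cohomology $1+t$.

Both loci of $Y$ are $\{F_2=E_+\}$.

## 6. Counting torus directions, and the cone $xz=y^2$

In the last example the local model $D\subset M_2$ carries the action of the diagonal torus of $GL_4$. The four matrix entries have four different weights, and each of the four coordinate lines of $M_2$ lies in $D$. So $D$, of dimension $3$, contains four independent torus-stable lines through $0$. Hence $\dim T_0D\geq4$, and $D$ is singular.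

This suggests a plan. Suppose that $Y_\gamma$ is modelled near a point by a closed subvariety $Z\ni0$ of dimension $d$ in a module $V=\bigoplus_\omega V_\omega$ of a torus $H$, and put $Z_\omega=Z\cap V_\omega$. One would like to show that

* rational smoothness at $0$ forces $\sum_\omega\dim Z_\omega=d$, and that
* this equality forces $Z$ to be smooth, indeed $Z\cong\bigoplus_\omega Z_\omega$.

The first half will turn out to be correct. The second half is false. Let $H=(\mathbb C^*)^2$ act on $\mathbb C^3$ by $(t,u)\cdot(x,y,z)=(tx,\,uy,\,u^2t^{-1}z)$, and take $Z=Q=\{xz=y^2\}$. With $\alpha,\beta$ the basis $t,u$ of $X(H)$, the weights are $\alpha,\ \beta,\ 2\beta-\alpha$. The $x$-axis and the $z$-axis lie in $Q$, and on the $y$-axis the equation reads $y^2=0$. So the dimensions of the $Z_\omega$ are $1,0,1$, with sum $2=d$. Also $IC_Q=\mathbb Q_Q$. Yet $Q$ is singular at $0$. No argument that uses only the local topology at $0$ and the count can work.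

Let us look closely at how this happens. Put $L=\{y=0\}$, the sum of the $Z_\omega$. The projection $\pi:Q\to L$, $(x,y,z)\mapsto(x,z)$, is finite of degree two. Go to the point $a=(1,0,0)$, where $Q$ *is* smooth. Near $a$ the surface contains the curve
$$c\mapsto(1,c,c^2).$$
Its tangent vector at $a$ lies in the kernel $\{x=z=0\}$ of $\pi$, and the curve escapes from the fibre of $\pi$ only through the quadratic term $c^2$. Under the stabilizer $\ker\alpha$ of $a$, with coordinate $u$, the $y$-coordinate has weight $1$ and the $z$-coordinate has weight $2$. So the degree-two term exists because, on $\ker\alpha$, *one weight of $V$ is twice another*.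

This tells us what to do. The weights occurring for $GL_p\times GL_q$ will be differences $\varepsilon_a-\varepsilon_b$, all of the same length, with integral inner products. For such weights, the relation $\chi'|_{\ker\omega}=2\chi|_{\ker\omega}$ is impossible. Then a curve like the one above would have to be a straight line in a fibre of $\pi$, which contradicts finiteness. For this we need a smooth point $a\ne0$ on some $Z_\omega$. It will come from induction over orbits, provided that we also know that $IC$ is trivial at a general point of $Z_\omega$. So the count must deliver this too.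

## 7. Weight conditions and the local proposition

Let $H$ be a torus and $V$ a finite-dimensional $H$-module, $V=\bigoplus_{\omega\in\Omega}V_\omega$ with all $V_\omega\neq0$. Assume:

* **(W1)** there is a cocharacter $\lambda$ of $H$ with $\langle\lambda,\omega\rangle>0$ for all $\omega\in\Omega$;
* **(W2)** every $\omega\in\Omega$ is primitive in $X(H)$, and $\dim V_\omega\le2$;
* **(W3)** there is a positive definite form on $X(H)\otimes\mathbb Q$ with $(\omega,\omega)=2$ and $(\omega,\omega')\in\mathbb Z$ for all $\omega,\omega'\in\Omega$.

*Example.* $V=M_2$ with weights $\varepsilon_i-\varepsilon_j$, $i\in\{3,4\}$, $j\in\{1,2\}$, and the $\varepsilon_i$ orthonormal satisfies all three. The action on $\mathbb C^3$ in Section 6 satisfies (W1) with $\lambda(r)=(r,r)$, and (W2). It violates (W3): from $2=(2\beta-\alpha,2\beta-\alpha)=8-4(\alpha,\beta)+2$ one gets $(\alpha,\beta)=2$. This is equality in Cauchy–Schwarz, so $\alpha,\beta$ would be proportional.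

**First consequences.** If two weights are proportional, they are equal up to sign by (W3), hence equal by (W1). So distinct weights are non-proportional, and by Cauchy–Schwarz (strict, and with integer values) $|(\omega,\omega')|\le1$ for $\omega\ne\omega'$. By (W2), $H_\omega=\ker\omega$ is a subtorus of codimension $1$, and the kernel of $X(H)\to X(H_\omega)$ is $\mathbb Z\omega$. Hence $V^{H_\omega}=V_\omega$.

**Lemma 7.1.** Let $\omega,\chi,\chi'\in\Omega$ with $\chi\ne\omega\ne\chi'$, and suppose $\chi'|_{H_\omega}=k\,\chi|_{H_\omega}$ with an integer $k\ge0$. Then $k=1$.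

*Proof.* Since $\chi'\notin\mathbb Z\omega$, $\chi'|_{H_\omega}\neq0$ and so $k\ne0$. Write $\chi'=k\chi+c\,\omega$ with $c\in\mathbb Z$. With $s=(\chi,\omega)\in\{0,\pm1\}$,
$$2=(\chi',\chi')=2(k^2+skc+c^2)\ \ge\ 2\Big(\big(|c|-\tfrac k2\big)^2+\tfrac34k^2\Big)\ \ge\ \tfrac32k^2 .$$
So $k^2\le\frac43$, and $k=1$. $\square$

Now let $Z\subset V$ be nonempty, closed, $H$-stable and equidimensional of dimension $d$. By (W1), $0\in Z$. Let $\mathcal F\in D_H(Z)$ have underlying complex $IC_Z$, and assume:

* **(F)** $Z$ is a finite disjoint union of locally closed $H$-stable strata $Z_\beta$ with $\mathcal F|_{Z_\beta}\cong\bigoplus_i\mathbb Q[-2i]^{c_i(\beta)}$ in $D_H(Z_\beta)$.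

Put $Z_\omega=Z\cap V_\omega=Z^{H_\omega}$. Since $\omega\neq 0$, $H$ acts on $V_\omega$ through all scalars, so $Z_\omega$ is a closed cone.

**Proposition 7.2.** Suppose $\mathcal F_0=\mathbb Q$ (in degree $0$). Then:

(a) $Z$ is irreducible, each $Z_\omega$ is a linear subspace, $\sum_\omega\dim Z_\omega=d$, and $\mathcal F_a=\mathbb Q$ for $a$ in a dense open subset of each $Z_\omega\neq0$.

(b) If $d=0$, or if $Z$ is smooth at some point $0\ne a\in Z_\omega$ for some $\omega$, then $Z\cong\mathbb A^d$; in particular $Z$ is smooth at $0$.

*Example.* For $D\subset M_2$ we have $\mathcal F_0\neq\mathbb Q$ and the sum is $4\neq3$. For $Q$, with $\mathcal F=\mathbb Q_Q$ and the single stratum $Q$, everything is satisfied except (W3). Conclusion (b) fails there: $Q$ is smooth at $(1,0,0)$ and not at $0$.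

## 8. The dimension formula: proof of Proposition 7.2(a)

**Step 1: irreducibility, and the class $1$.** This step produces a generator of $H_H^*(Z,\mathcal F)$ that is visible at every point. Each irreducible component $Z_k$ of $Z$ is closed and $H$-stable ($H$ is connected), so it contains $0$ by (W1), and $\mathcal H^0(IC_{Z_k})_0\ne0$. As $\mathcal H^0(IC_Z)_0=\mathbb Q$ is the sum of these, there is only one component.

The constant function $1$ on $Z_{reg}$ is a section of $\mathcal H^0(IC_Z)$ whose germ at every point of $Z$ is nonzero. By Lemma 3.2, $H^*(Z,\mathcal F)=\mathcal F_0=\mathbb Q$, so $1$ generates $H^0(Z,\mathcal F)$. In (E1) the term with $a=b=0$ receives and emits no nonzero differential, since $H^b(Z,\mathcal F)=0$ for $b<0$. So $H_H^0(Z,\mathcal F)=H^0(Z,\mathcal F)$, and $1$ is an equivariant class. In particular every stalk of $\mathcal F$ is nonzero in degree $0$, and the restriction of $1$ to any nonempty $H$-stable subvariety is nonzero, because it is nonzero after forgetting equivariance.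

**Step 2: the element $e$.** This step encodes $d$ in a polynomial. By (E4), $i_0^*\mathcal F\cong\mathbb Q$ in $D_H(pt)$, so Lemma 3.2 gives $H_H^*(Z,\mathcal F)=R\cdot1$. Non-equivariantly,
$$i_0^!IC_Z=\mathbb D\big(i_0^*\,\mathbb D\,IC_Z\big)=\mathbb D\big(i_0^*IC_Z[2d]\big)=\mathbb D(\mathbb Q[2d])=\mathbb Q[-2d],$$
hence $i_0^!\mathcal F\cong\mathbb Q[-2d]$ in $D_H(pt)$ by (E4). The long exact sequence of $R$-modules of the pair $(Z,Z\setminus0)$,
$$R[-2d]\to R\to H_H^*(Z\setminus0,\mathcal F)\to,$$
starts with multiplication by some $e\in R^{2d}$. So $R/eR\subseteq H_H^*(Z\setminus0,\mathcal F)$.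

The equivariant bundle $(V\setminus0)\times V\to V\setminus0$ has the nowhere vanishing section $v\mapsto(v,v)$. By (E6), $E_0=\prod_{\chi\in\Omega}\chi^{\dim V_\chi}$ becomes $0$ in $H_H^*(V\setminus0)$, so it kills every $H_H^*(V\setminus0)$-module, in particular $H_H^*(Z\setminus0,\mathcal F)\supseteq R/eR$. Therefore $e\mid E_0$. So $e\ne0$, multiplication by $e$ is injective, and the exact sequence gives $H_H^*(Z\setminus0,\mathcal F)=R/eR$. The weights are pairwise non-proportional, hence pairwise non-associate primes of the polynomial ring $R$. By unique factorization,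
$$e=c\prod_{\omega\in\Omega}\omega^{m_\omega},\quad c\in\mathbb Q^*,\quad m_\omega\le\dim V_\omega,\quad\sum_\omega m_\omega=d,\qquad H_H^*(Z\setminus0,\mathcal F)=R/eR. \tag{8.1}$$

What remains is to show $m_\omega=\dim Z_\omega$ for each $\omega$.

**Step 3: localization at $\omega$.** This step isolates the contribution of $Z_\omega$. Let $(\cdot)_{(\omega)}$ denote localization at the prime ideal $\omega R$. As $R$ is even, the decomposition into even and odd parts survives. Put $X=V\setminus0$, $i:A=V_\omega\setminus0\to X$ (closed), $j:X\setminus A\to X$ (open). View $\mathcal F|_{Z\setminus0}$ as an object on $X$, extended by zero.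

The equivariant bundle $X\times V/V_\omega$ has the section $v\mapsto v \bmod V_\omega$, which vanishes exactly on $A$. So its top Chern class $E_\omega=\prod_{\chi\ne\omega}\chi^{\dim V_\chi}$, of degree $2r$ say, restricts to $0$ on $X\setminus A$. View $E_\omega$ as a map $\mathbb Q\to\mathbb Q[2r]$ on $X$. Its composite with $\mathbb Q[2r]\to j_*j^*\mathbb Q[2r]$ is zero, so by the triangle $i_*i^!\mathbb Q\to\mathbb Q\to j_*j^*\mathbb Q$ it factors as $\mathbb Q\to i_*i^!\mathbb Q[2r]\to\mathbb Q[2r]$. Tensor with $\mathcal G\in D_H(X)$: multiplication by $E_\omega$ on $\mathcal G$ factors through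
$$i_*i^!\mathbb Q\otimes\mathcal G[2r]=i_*\big(i^!\mathbb Q\otimes i^*\mathcal G\big)[2r].$$
This vanishes if $i^*\mathcal G=0$, in particular for $\mathcal G=j_!j^*\mathcal F$. So $E_\omega$ kills $H_H^*(X,j_!j^*\mathcal F)$. Since $E_\omega$ is a product of primes not associate to $\omega$, $E_\omega\notin\omega R$, and this module vanishes after localization. The triangle $j_!j^*\mathcal F\to\mathcal F\to i_*i^*\mathcal F$ now gives
$$M_\omega:=H_H^*(Z_\omega\setminus0,\mathcal F)_{(\omega)}\cong(R/eR)_{(\omega)}. \tag{8.2}$$
So $M_\omega$ is concentrated in even degrees, cyclic, and of length $m_\omega$ over the discrete valuation ring $R_{(\omega)}$. We compute the left side in the three cases $\dim Z_\omega=0,1,2$.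

**Step 4: the case $Z_\omega=0$.** Then $M_\omega=0$, so $m_\omega=0$.

**Step 5: the case $\dim Z_\omega=1$.** A closed cone of dimension $1$ in $V_\omega$ is a union of lines $\ell_1,\dots,\ell_k$ through $0$. Each $\ell_r\setminus0\cong H/H_\omega$ is one $H$-orbit, so it lies in one stratum. By (F), (E2) and (E5), $H_H^*(\ell_r\setminus0,\mathcal F)$ is a free $R/\omega R$-module of rank $N_r=\dim\mathcal F_{p_r}$, the total dimension of the stalk at $p_r\in\ell_r\setminus0$. By Step 1, $N_r\ge1$. So $M_\omega\cong(R_{(\omega)}/\omega)^{\sum_rN_r}$. A cyclic module over a local ring cannot be a sum of two or more copies of the residue field, so $k=1$ and $N_1=1$. Thus $Z_\omega$ is a line and $m_\omega=1$. The stalk of $\mathcal F$ on $Z_\omega\setminus0$ is one-dimensional and nonzero in degree $0$, that is, $\mathbb Q$.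

**Step 6: the case $\dim Z_\omega=2$.** By (W2), $\dim V_\omega=2$ and $Z_\omega=V_\omega$, so $Z_\omega$ is linear. The issue is that $V_\omega\setminus0$ may meet several strata (Example 10.2 below is such a case). One of the finitely many strata meets the irreducible variety $V_\omega\setminus0$ in a dense, locally closed, hence open subset. It is $H$-stable, so it is a cone minus $0$. Shrinking it if necessary, we get $\tilde U$, the cone minus $0$ over an open $U\subset\mathbb P^1$ whose complement $D$ is finite and *nonempty*. Let $\tilde D$ be the cone over $D$ minus $0$, a finite disjoint union of punctured lines, let $j:\tilde U\to V_\omega\setminus0$ be the inclusion, and put $N_o=\dim\mathcal F_u\ge1$ for $u\in\tilde U$.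

*Exact sequence.* As in Step 5, $H_H^*(\tilde D,\mathcal F)$ is even and free over $R/\omega R$. So the long exact sequence of the decomposition $V_\omega\setminus0=\tilde U\sqcup\tilde D$ contains
$$0\to H_H^{ev}(V_\omega\setminus0,j_!j^*\mathcal F)\to H_H^{ev}(V_\omega\setminus0,\mathcal F)\to H_H^{ev}(\tilde D,\mathcal F). \tag{8.3}$$
The class $1$ maps to a nonzero element on the right by Step 1, as $\tilde D\ne\emptyset$. It stays nonzero after localization: $R/\omega R$ is a domain, localization at $\omega R$ passes to its fraction field, and a free module injects.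

*The left term.* Since $\omega$ is primitive, $H=H_\omega\times C$ with $\omega:C\cong\mathbb C^*$. The group $C$ acts freely on $V_\omega\setminus0$ with quotient $\mathbb P^1$, and $H_\omega$ acts trivially. By (F), $j^*\mathcal F$ is a sum of constant objects in even degrees, so (E3) gives
$$H_H^*(V_\omega\setminus0,j_!j^*\mathcal F)\cong R/\omega R\,\otimes H_c^*(U)\otimes\mathcal F_u ,$$
where $\mathcal F_u$ is even, and where we used $H^*_{H_\omega}(pt)=R/\omega R$. Here $H_c^0(U)=0$, because $U$ is connected and not compact, and $H_c^2(U)=\mathbb Q$. So the even part is $R/\omega R\otimes H_c^2(U)\otimes\mathcal F_u$. How does $R$ act? Characters of $H_\omega$, extended to $H$ trivially on $C$, act through the first factor. In $H_H^*(V_\omega\setminus0)=R/\omega R\otimes H^*(\mathbb P^1)$, the class $\omega$ is trivial on $H_\omega$, so it is $\pm$ the hyperplane class. It maps $H_c^2(U)$ into $H_c^4(U)=0$, so $\omega$ acts by zero on the even part. Hence the left term of (8.3) is free over $R/\omega R$ of rank $N_o$.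

*Conclusion.* Localize (8.3). The middle term becomes $M_\omega$, which is even. It has a submodule of length $N_o$ with nonzero quotient, so $N_o+1\le m_\omega\le\dim V_\omega=2$. Hence $N_o=1$ and $m_\omega=2$, and as before $\mathcal F$ has stalk $\mathbb Q$ on $\tilde U$.

In all cases $Z_\omega$ is linear, $\dim Z_\omega=m_\omega$, and $\mathcal F_a=\mathbb Q$ for generic $a\in Z_\omega$ when $Z_\omega\ne0$. By (8.1), $\sum_\omega\dim Z_\omega=d$. $\square$

## 9. Finite projection to $\bigoplus Z_\omega$: proof of Proposition 7.2(b)

If $d=0$, then $Z$ is irreducible of dimension $0$ and contains $0$, so $Z=\{0\}$. Let $d\ge1$. Put $L_\omega=Z_\omega$ and $L=\bigoplus_\omega L_\omega$; by (a) this is a linear space of dimension $d$. Choose complements $\kappa_\omega$ of $L_\omega$ in $V_\omega$ and put $\kappa=\bigoplus_\omega\kappa_\omega$. Both $L$ and $\kappa$ are $H$-stable, since $H$ acts on $V_\omega$ by scalars. Let $\pi:V=L\oplus\kappa\to L$ be the projection. We show that $\pi|_Z$ is an isomorphism.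

**Step 1: $\pi|_Z$ is finite and surjective.** First, $Z\cap\kappa=\{0\}$. If not, $\big((Z\cap\kappa)\setminus0\big)/\lambda(\mathbb C^*)$ is a nonempty projective variety (closed in a weighted projective space) on which the torus $H$ acts. By Borel's fixed point theorem, $H$ has a fixed point on it. So there is $0\ne y\in Z\cap\kappa$ whose $H$-orbit is one-dimensional. The dimension of $Hy$ is the rank of the group spanned by the weights occurring in $y$. As distinct weights are non-proportional, exactly one weight $\omega$ occurs. Then $y\in Z_\omega\cap\kappa=L_\omega\cap\kappa=0$, a contradiction.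

So $(\pi|_Z)^{-1}(0)=\{0\}$. Via $\lambda$, $\mathbb C[L]\to\mathbb C[Z]$ is a map of non-negatively graded rings with degree-zero part $\mathbb C$, and $\mathbb C[Z]$ modulo the ideal generated by the linear coordinates of $L$ is finite-dimensional. By graded Nakayama, $\mathbb C[Z]$ is a finite $\mathbb C[L]$-module. As $\dim Z=d=\dim L$, the closed image of $\pi|_Z$ is $L$, and $\mathbb C[L]\to\mathbb C[Z]$ is injective.

**Step 2: the fibre over $a$ is one point.** Let $0\ne a\in Z_\omega=L_\omega$ be a smooth point of $Z$. Since $H_\omega$ fixes $a$, it acts on the finite set $(\pi|_Z)^{-1}(a)$, and it acts trivially because it is connected. So this set lies in $Z^{H_\omega}=L_\omega$, where $\pi$ is the identity. Hence $(\pi|_Z)^{-1}(a)=\{a\}$.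

**Step 3: $d(\pi|_Z)_a$ is injective.** This is the step that failed for the cone $Q$. The kernel is $T_aZ\cap\kappa$, and it is $H_\omega$-stable. Suppose it is nonzero, and let $w\ne0$ be a weight vector in it, of $H_\omega$-weight $\bar\chi$.

*An equivariant chart.* Let $\mathrm{pr}:V\to T_aZ$ be an $H_\omega$-equivariant linear projection. The map $f:Z\to T_aZ$, $f(z)=\mathrm{pr}(z-a)$, is $H_\omega$-equivariant and is a local biholomorphism at $a$. So it has a holomorphic local inverse $\psi:N'\to Z$ with $f\circ\psi=\mathrm{id}$, $\psi(0)=a$, and $d\psi_0$ the inclusion. We may take $N'$ to be a ball around $0$ for a norm invariant under the maximal compact subgroup $H_\omega^c$ of $H_\omega$. For $h\in H_\omega^c$, the map $u\mapsto h\,\psi(h^{-1}u)$ is also holomorphic on $N'$, satisfies $f(h\psi(h^{-1}u))=h\,f(\psi(h^{-1}u))=u$, and has value $ha=a$ at $0$. Near $0$ it agrees with $\psi$, since $f$ is injective near $a$. By the identity theorem it agrees with $\psi$ on $N'$. So for $h\in H^c_\omega$ and small $c\in\mathbb C$,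
$$\psi(\bar\chi(h)\,c\,w)=h\,\psi(cw). \tag{9.1}$$

*If $\bar\chi=0$:* by (9.1), $\psi(cw)$ is fixed by $H_\omega^c$, hence by $H_\omega$ (in which $H_\omega^c$ is Zariski dense). So $\psi(cw)\in Z^{H_\omega}=L_\omega$ for small $c$. Taking the derivative at $c=0$, $w\in L_\omega\cap\kappa=0$, a contradiction.

*If $\bar\chi\ne0$:* expand $\psi(cw)=\sum_kc^kv_k$. By (9.1), $hv_k=\bar\chi(h)^kv_k$. So if $v_k$ has a nonzero component of $H_\omega$-weight $\bar\chi'$, then $\bar\chi'=k\bar\chi$. Both $\bar\chi$ and $\bar\chi'$ are restrictions of elements of $\Omega$. If $\bar\chi'=0$, then $k=0$, since $X(H_\omega)$ is torsion-free. If $\bar\chi'\ne0$, then both come from elements of $\Omega$ different from $\omega$, and Lemma 7.1 gives $k=1$. So $v_k=0$ for $k\ge2$, and $\psi(cw)=a+cw\in Z$ for small $c$. As $Z$ is closed, $a+\mathbb Cw\subset Z$. But $w\in\kappa$, so $\pi(a+cw)=a$ for all $c$, which contradicts finiteness of $\pi|_Z$.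

**Step 4: conclusion.** $Z$ is smooth at $a$ of dimension $d=\dim L$, and $d(\pi|_Z)_a$ is injective, so $\pi|_Z$ is étale at $a$. With Step 2, the scheme-theoretic fibre over $a$ is one reduced point. By Nakayama, the finite $\mathcal O_{L,a}$-module $\mathbb C[Z]\otimes_{\mathbb C[L]}\mathcal O_{L,a}$ is generated by $1$. Since $\mathbb C[L]\to\mathbb C[Z]$ is injective and localization is exact, this module equals $\mathcal O_{L,a}$. As $Z$ is irreducible, $\pi|_Z$ is finite and birational onto the normal variety $L$, hence an isomorphism $Z\cong L\cong\mathbb A^d$. $\square$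

## 10. Slices for $(GL_n,GL_p\times GL_q)$

We now produce, at a point of $\mathcal O_\alpha\subseteq Y_\gamma$, data $(H,V,Z,\mathcal F)$ as in Section 7. Let $T$ be the diagonal torus, $U$ the unipotent radical of $B$, $\mathfrak b=\mathrm{Lie}\,B$, $\mathfrak g=\mathfrak{gl}_n$, and $\mathfrak n^-$ the strictly lower triangular matrices.

**Step 1: from flags to a conjugacy class.** The purpose is to trade $K$-orbits of flags for $B$-orbits of matrices. Let $C$ be the conjugacy class of $J_0$, on which $B$ acts by conjugation. The maps $q:G\to G/B$ and $\psi:G\to C$, $\psi(g)=g^{-1}J_0g$, are smooth and surjective, and the fibres of $\psi$ are the cosets $Kg$. For an orbit $\mathcal O_\beta$, $q^{-1}\mathcal O_\beta$ is a double coset $KgB$, so $C_\beta:=\psi(q^{-1}\mathcal O_\beta)$ is a single $B$-orbit, and $q^{-1}\mathcal O_\beta=\psi^{-1}C_\beta$. For open maps, the preimage of a closure is the closure of the preimage. So $q^{-1}(Y_\gamma)=\psi^{-1}(\overline{C_\gamma})$, with the closure taken in $C$. Since $q,\psi$ are smooth, smoothness and $IC$-stalks of $Y_\gamma$ at $gB$ agree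 with those of $\overline{C_\gamma}$ at $\psi(g)$. Since $\dim\mathcal O_\beta+\dim B=\dim C_\beta+\dim K$, differences of orbit dimensions agree.

**Step 2: a stable torus.** To write a point of $C_\alpha$ in a simple form we need the following.

**Lemma 10.1.** Let $\theta$ be an involution of $GL_n$. Every Borel subgroup $B'$ contains a $\theta$-stable maximal torus.

*Proof.* $B'\cap\theta B'$ is connected, solvable and $\theta$-stable, and by the Bruhat decomposition it contains a maximal torus $S$ of $GL_n$. Let $U'$ be its unipotent radical. Maximal tori of $B'\cap\theta B'$ are conjugate under $U'$, so $\theta(S)=uSu^{-1}$ for some $u\in U'$. If $m\in U'$ normalizes $S$, then $msm^{-1}s^{-1}\in S\cap U'=1$ for $s\in S$, so $m$ centralizes $S$, hence $m\in S\cap U'=1$. Thus $N_{U'}(S)=1$. Applying $\theta$ to $\theta(S)=uSu^{-1}$ gives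
$$S=\theta(u)\,\theta(S)\,\theta(u)^{-1}=\theta(u)u\,S\,(\theta(u)u)^{-1},$$
so $\theta(u)u=1$ and $\theta(u)=u^{-1}$. Put $v=\exp(\frac12\log u)\in U'$. Then $v^2=u$ and $\theta(v)=v^{-1}$, and
$$\theta(vSv^{-1})=v^{-1}uSu^{-1}v=vSv^{-1}.$$
So $vSv^{-1}\subset B'$ is $\theta$-stable. $\square$

**Step 3: normal form.** Let $x\in\mathcal O_\alpha$ be a flag $F_\bullet$. By Lemma 10.1, applied to conjugation by $J_0$, the stabilizer of $F_\bullet$ contains a maximal torus normalized by $J_0$. Its weight lines can be numbered $\ell_1,\dots,\ell_n$ so that $F_i=\ell_1\oplus\dots\oplus\ell_i$, and $J_0$ permutes them via an involution $\sigma$ of $\{1,\dots,n\}$ (possibly trivial). Choose $e_i\in\ell_i$ with $e_{\sigma(i)}=J_0e_i$ when $i<\sigma(i)$; for $i=\sigma(i)$ we have $J_0e_i=\pm e_i$. With $g=(e_1|\cdots|e_n)$ we have $x=gB$, and $J:=g^{-1}J_0g\in C_\alpha$ satisfies, now for the standard basis,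
$$J^2=1,\qquad Je_i=e_{\sigma(i)}\ \text{ if }\sigma(i)\ne i,\qquad Je_i=\pm e_i\ \text{ if }\sigma(i)=i .$$
(Writing a common number at $i$ and $\sigma(i)$ and the sign at fixed points gives a $(p,q)$-clan, as $\operatorname{tr}J=p-q$.)

Put $\theta(y)=JyJ^{-1}$, so $\theta(E_{ij})=\pm E_{\sigma(i)\sigma(j)}$, and put $H=T^\theta=\{t\in T: t_{\sigma(i)}=t_i\}$. This is a torus, and $X(H)$ has a basis $\varepsilon_a$ indexed by the $\sigma$-orbits $a$. We write $[i]$ for the $\sigma$-orbit of $i$.

**Step 4: stabilizers are connected.** This will make equivariant local systems trivial. The stabilizer of $J$ in $B$ is $B^\theta=(B\cap\theta B)^\theta$. Since $T\subset B\cap\theta B$, we have $B\cap\theta B=T\ltimes(U\cap\theta U)$, with $\theta$-stable factors. So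
$$B^\theta=H\ltimes(U\cap\theta U)^\theta ,$$
a torus times the exponential of a nilpotent Lie algebra, which is connected. As every orbit has a normal form, this applies to every $C_\beta$.

**Step 5: the slice.** We look for a linear space transverse to $C_\alpha$ at $J$. Let
$$\Phi=\{(i,j): i>j,\ \sigma(i)>\sigma(j)\},\qquad \mathfrak v=\bigoplus_{\Phi}\mathbb CE_{ij}=\mathfrak n^-\cap\theta\mathfrak n^-,\qquad V=\{y\in\mathfrak v:\theta y=-y\}.$$
For $y\in V$ put
$$s(y):=J\exp(y)=\exp(-y/2)\,J\exp(y/2)\in C .$$
The two expressions agree because $\exp(-y/2)J=J\exp(\theta(-y/2))=J\exp(y/2)$. Let $\Psi:B\times V\to C$, $\Psi(b,y)=b\,s(y)\,b^{-1}$.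

*Tangent spaces.* Differentiating $\exp(-ty)J\exp(ty)$, we get $T_JC=\{Jy-yJ\}=\{J(y-\theta y)\}=J\mathfrak g^-$, where $\mathfrak g^-=(1-\theta)\mathfrak g$ is the $(-1)$-eigenspace of $\theta$. In the same way $T_JC_\alpha=J(1-\theta)\mathfrak b$, and the image of $d\Psi_{(1,0)}$ is $J\big((1-\theta)\mathfrak b+V\big)$.

* *The image is all of $J\mathfrak g^-$.* We have $\mathfrak g=\mathfrak b\oplus\mathfrak v\oplus\bigoplus_{i>j,\ \sigma(i)<\sigma(j)}\mathbb CE_{ij}$, and $(1-\theta)\mathfrak v=V$. For $E_{ij}$ of the last kind, $\theta E_{ij}=\pm E_{\sigma(i)\sigma(j)}\in\mathfrak b$, and $(1-\theta)E_{ij}=-(1-\theta)\theta E_{ij}\in(1-\theta)\mathfrak b$.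
* *$(1-\theta)\mathfrak b\cap V=0$.* The space $\mathfrak b+\theta\mathfrak b$ is spanned by the $E_{ij}$ with $i\le j$ or $\sigma(i)\le\sigma(j)$, so $(\mathfrak b+\theta\mathfrak b)\cap\mathfrak v=0$.

Hence $\dim V=\dim C-\dim C_\alpha$.

*Torus action.* $H$ acts on $V$ by conjugation and commutes with $J$, so $h\,s(y)\,h^{-1}=s(hyh^{-1})$. The cocharacter $\lambda(t)=\mathrm{diag}(t^{i+\sigma(i)})$ of $H$ acts on $E_{ij}$, $(i,j)\in\Phi$, with weight $(i-j)+(\sigma(i)-\sigma(j))>0$.

*$\Psi$ is smooth everywhere.* Its smooth locus is open and contains $(1,0)$. It is stable under left multiplication by $B$, because $\Psi(b'b,y)=b'\Psi(b,y)b'^{-1}$, and under $(b,y)\mapsto(bh^{-1},hyh^{-1})$, because $\Psi(bh^{-1},hyh^{-1})=\Psi(b,y)$. So it is $B\times W$ with $W\ni0$ open and $H$-stable. For any $y\in V$, $\lambda(t)\cdot y\to0$ as $t\to0$, so $\lambda(t)\cdot y\in W$ for some $t$, and $y\in W$. Hence $W=V$.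

**Step 6: the local model $Z$ and the complex $\mathcal F$.** For $\mathcal O_\alpha\subseteq Y_\gamma$ put $Z=\{y\in V:s(y)\in\overline{C_\gamma}\}$. Since $\Psi$ is smooth and $\overline{C_\gamma}$ is $B$-stable, $\Psi^{-1}(\overline{C_\gamma})=B\times Z$ as a reduced scheme, and $B\times Z\to\overline{C_\gamma}$ is smooth. Therefore:

* $Z$ is closed, $H$-stable, contains $0$, and is equidimensional of dimension $\dim C_\gamma-(\dim C-\dim V)=\dim C_\gamma-\dim C_\alpha=\dim Y_\gamma-\dim\mathcal O_\alpha=:d$.
* $Z$ is smooth at $y$ iff $\overline{C_\gamma}$ is smooth at $s(y)$. If $s(y)\in C_\beta$, this holds iff $Y_\gamma$ is smooth along $\mathcal O_\beta$.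
* Put $\mathcal F:=s^*IC_{\overline{C_\gamma}}\in D_H(Z)$, using the lift of $IC_{\overline{C_\gamma}}$ to $D_B$, restricted to $H\subset B$, and the $H$-equivariant map $s$. Its underlying complex is $IC_Z$: the pullback of $IC_{\overline{C_\gamma}}$ to $B\times Z$ is $IC_{B\times Z}=\mathbb Q\boxtimes IC_Z$, and we restrict to $\{1\}\times Z$. Its stalk at $y$ with $s(y)\in C_\beta$ is even, with Poincaré polynomial $P_{\gamma,\beta}$.
* $s^{-1}(C_\alpha)=\{0\}$. By smoothness of $\Psi$, this set has dimension $\dim C_\alpha-(\dim C-\dim V)=0$. It is $H$-stable and finite, so it consists of $H$-fixed points, and $V^H=0$ because $\lambda$ has positive weights.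

**Step 7: condition (F).** Use the strata $Z_\beta=Z\cap s^{-1}(C_\beta)$. For $x\in C_\beta$, $D_B(C_\beta)\cong D_{B_x}(pt)$ with $B_x$ connected (Step 4). So $B$-equivariant local systems on $C_\beta$ are constant, and $\mathrm{Ext}^{odd}(\mathbb Q,\mathbb Q)=H_{B_x}^{odd}(pt)=0$, as $B_x$ is a torus times a unipotent group. By (LV), $IC_{\overline{C_\gamma}}|_{C_\beta}$ has only even cohomology sheaves. The connecting maps of its truncation triangles therefore lie in odd Ext groups between constant objects, and they vanish. So $IC_{\overline{C_\gamma}}|_{C_\beta}\cong\bigoplus_i\mathbb Q[-2i]^{c_i}$ in $D_B(C_\beta)$. Restricting to $H$ and pulling back along $s:Z_\beta\to C_\beta$ gives (F).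

**Step 8: conditions (W1)–(W3).** (W1) was shown in Step 5. The space $V$ is spanned by the vectors $(1-\theta)E_{ij}$, $(i,j)\in\Phi$, of weight $\varepsilon_{[i]}-\varepsilon_{[j]}$. Here $[i]\ne[j]$: otherwise $j=\sigma(i)$, and $\sigma(i)=j<i=\sigma(j)$, contrary to $\sigma(i)>\sigma(j)$. Such weights are primitive. For the form making the $\varepsilon_a$ orthonormal they have square length $2$ and integral inner products, which is (W3). The vectors $(1-\theta)E_{ij}$ and $(1-\theta)E_{\sigma(i)\sigma(j)}$ are proportional. So $\dim V_{\varepsilon_a-\varepsilon_b}$ is at most the number of orbits of $(i,j)\mapsto(\sigma(i),\sigma(j))$ on $a\times b$. That number is $1$ unless $|a|=|b|=2$, when it is $2$. This gives (W2).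

*Example 10.2.* Let $p=q=2$ and let $J$ have pattern $1122$, so $\sigma=(1\,2)(3\,4)$. Then $\Phi=\{(3,1),(3,2),(4,1),(4,2)\}$, and
$$V=\{\,x(E_{31}-E_{42})+z(E_{32}-E_{41})\,\}$$
has the single weight $\varepsilon_{\{3,4\}}-\varepsilon_{\{1,2\}}$ with multiplicity $2$. As $y^2=0$, $s(y)=J+Jy$, and its lower left $2\times2$ block has rows $(-z,-x)$ and $(x,z)$. Under conjugation by $B$, the corner entry $A_{41}$ and the lower left $2\times2$ minor of $A$ are multiplied by nonzero scalars. On the slice they are $x$ and $x^2-z^2$. So the line $x=0$, the pair of lines $x=\pm z$, and the rest of the plane (all minus $0$) lie in different $B$-orbits. When $Y_\gamma$ is the whole flag variety, $Z=V=V_\omega$, and this is the situation of Step 6 in Section 8.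

*Example 10.3.* For the flags with $F_2=E_+$ in Section 5 one may take $J=J_0$, $\sigma=1$, $H=T$. Then $V$ consists of the matrices with only a lower left block $N\in M_2$. Since $s(y)=\psi(\exp(y/2))$, the point $s(y)$ belongs to the flag whose $F_2$ is the graph of $N/2$. So $Z=\{\det N=0\}$, as found by hand.

## 11. Induction over orbits: proof of Theorem A

Smoothness along $\mathcal O_\alpha$ implies $P_{\gamma,\alpha}=1$. For the converse, fix $\gamma$ and use induction on $d=\dim Y_\gamma-\dim\mathcal O_\alpha$. Assume $P_{\gamma,\alpha}=1$.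

If $d=0$, then $\mathcal O_\alpha=\mathcal O_\gamma$, and $Y_\gamma$ is smooth along it.

Let $d\ge1$. By Section 10, $(H,V,Z,\mathcal F)$ satisfies the hypotheses of Section 7, and $\mathcal F_0=\mathbb Q$ because $P_{\gamma,\alpha}=1$. By Proposition 7.2(a), $\sum_\omega\dim Z_\omega=d\ge1$. So some $Z_\omega\ne0$, and there is $0\ne a\in Z_\omega$ with $\mathcal F_a=\mathbb Q$. Let $s(a)\in C_\beta$. Then:

* $P_{\gamma,\beta}=1$, since it is the Poincaré polynomial of $\mathcal F_a$;
* $\beta\ne\alpha$, since $s^{-1}(C_\alpha)=\{0\}$;
* $\overline{C_\beta}\ni J$, since $s(\lambda(t)\cdot a)\in C_\beta$ tends to $s(0)=J$ as $t\to0$. So $C_\alpha\subset\overline{C_\beta}\setminus C_\beta$, and $\dim\mathcal O_\beta>\dim\mathcal O_\alpha$.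

By induction $Y_\gamma$ is smooth along $\mathcal O_\beta$, so $Z$ is smooth at $a$. By Proposition 7.2(b), $Z$ is smooth at $0$, that is, $Y_\gamma$ is smooth along $\mathcal O_\alpha$. $\square$

## 12. Partial flag varieties, symplectic and orthogonal groups: proof of Theorem B

**Part 1.** Let $P_{\gamma,\alpha}=1$ and $\mathcal O_\alpha\subseteq Y_\beta\subseteq Y_\gamma$. By Theorem A the smooth locus of $Y_\gamma$, which is open and $K$-stable, contains $\mathcal O_\alpha$. As $\mathcal O_\alpha\subseteq\overline{\mathcal O_\beta}$, it meets $\mathcal O_\beta$, hence contains it. So $P_{\gamma,\beta}=1$.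

For $G/P$ (with $P\supseteq B$): the map $G/B\to G/P$ is smooth and surjective with irreducible fibres. So the preimage of a $K$-orbit closure is closed, $K$-stable and irreducible. As there are finitely many orbits, it is some $Y_\gamma$. Both smoothness and triviality of the $IC$-stalk at a point can be tested on the preimage, where Theorem A applies. $\square$

**Part 2.** The strategy is to repeat Section 10 with a different involution and to check the weights. Let $n=2m$, let $C$ be the set of invertible skew-symmetric $n\times n$ matrices, and fix $A_0\in C$ with stabilizer $K=Sp_{2m}$ under $A\mapsto g^TAg$. Put $\psi(g)=g^TA_0g$; its fibres are the cosets $Kg$. Let $B$ act on $C$ on the left by $b\cdot A=b^{-T}Ab^{-1}$, so that $\psi(gb^{-1})=b\cdot\psi(g)$. Step 1 of Section 10 applies unchanged.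

*Normal form.* The map $\theta_0(g)=A_0^{-1}g^{-T}A_0$ is an involution, since $A_0^T=-A_0$, and its fixed group is $K$. By Lemma 10.1, every flag has an adapted basis $e_1,\dots,e_n$ of weight vectors for a $\theta_0$-stable maximal torus $S$. Let $\chi_i$ be the character of $S$ on $e_i$, and let $\langle x,y\rangle=x^TA_0y$. From $\langle sx,\theta_0(s)y\rangle=\langle x,y\rangle$ we see that $\langle e_i,e_j\rangle\ne0$ forces $\chi_i=-\chi_j\circ\theta_0$ (additively). As the $\chi_i$ are distinct, each $j$ admits at most one such $i$. So the form is monomial in this basis, and being nondegenerate and skew it pairs $i$ with $\sigma(i)$ for a fixed-point-free involution $\sigma$. After rescaling the $e_i$, the matrix $J=g^TA_0g$ with $g=(e_1|\cdots|e_n)$ is skew with entries $\pm1$ exactly at the positions $(i,\sigma(i))$. In particular there are finitely many orbits.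

Put $\theta(g)=J^{-1}g^{-T}J$ and, on $\mathfrak g$, $\theta(y)=-J^{-1}y^TJ$. Then $\theta(E_{ij})=\pm E_{\sigma(j)\sigma(i)}$, and $H=T^\theta=\{t:\ t_{\sigma(i)}=t_i^{-1}\}$ is a torus of rank $m$, with characters $\varepsilon_i$ satisfying $\varepsilon_{\sigma(i)}=-\varepsilon_i$. The stabilizer of $J$ in $B$ is $B^\theta=H\ltimes(U\cap\theta U)^\theta$, which is connected, as in Step 4 of Section 10.

*Slice.* Let $\Phi=\{(i,j): i>j,\ \sigma(j)>\sigma(i)\}$, $\mathfrak v=\bigoplus_\Phi\mathbb CE_{ij}=\mathfrak n^-\cap\theta\mathfrak n^-$, and $V=\mathfrak v\cap\mathfrak g^-$ with $\mathfrak g^-$ the $(-1)$-eigenspace of $\theta$. For $y\in V$,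
$$s(y)=J\exp(y)=\exp(y/2)^TJ\exp(y/2)\in C,$$
because $\exp(y/2)^TJ=J\exp(J^{-1}y^TJ/2)=J\exp(-\theta(y)/2)=J\exp(y/2)$. Put $\Psi(b,y)=b\cdot s(y)$.

Here $T_JC=\{y^TJ+Jy\}=\{J(y-\theta y)\}=J\mathfrak g^-$, $T_JC_\alpha=J(1-\theta)\mathfrak b$, and the image of $d\Psi_{(1,0)}$ is $J((1-\theta)\mathfrak b+V)$. For $i>j$ with $(i,j)\notin\Phi$ we have $\sigma(j)<\sigma(i)$, so $\theta E_{ij}=\pm E_{\sigma(j)\sigma(i)}\in\mathfrak b$, and $(1-\theta)E_{ij}=-(1-\theta)\theta E_{ij}\in(1-\theta)\mathfrak b$. With $(1-\theta)\mathfrak v=V$, the image is $J\mathfrak g^-$. The space $\mathfrak b+\theta\mathfrak b$ is spanned by the $E_{ij}$ with $i\le j$ or $\sigma(j)\le\sigma(i)$, so it meets $\mathfrak v$ in $0$, and $(1-\theta)\mathfrak b\cap V=0$.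

For $h\in H$, $\theta(h)=h$ gives $h^{-1}J=Jh$. So $h\cdot s(y)=h^{-1}J\exp(y)h^{-1}=Jh\exp(y)h^{-1}=s(hyh^{-1})$. The cocharacter $\lambda(t)=\mathrm{diag}(t^{i-\sigma(i)})$ lies in $H$ and acts on $E_{ij}$, $(i,j)\in\Phi$, with weight $(i-j)+(\sigma(j)-\sigma(i))>0$. The identities $\Psi(b'b,y)=b'\cdot\Psi(b,y)$ and $\Psi(bh^{-1},hyh^{-1})=\Psi(b,y)$ hold as before. So $\Psi$ is smooth, and Step 6 of Section 10 goes through word for word. Step 7 also does: (LV) covers this pair, with only trivial local systems since stabilizers are connected.

*Weights.* (W1) holds by $\lambda$. The space $V$ is spanned by the $(1-\theta)E_{ij}$, $(i,j)\in\Phi$. Consider first $j=\sigma(i)$. The vector $E_{i\sigma(i)}$ is a $\theta$-eigenvector. From $\theta y=-y\iff y^TJ=Jy\iff(Jy)^T=-Jy$ we get $\mathfrak g^-=\{y:Jy\text{ skew}\}$, while $JE_{i\sigma(i)}=\pm E_{\sigma(i)\sigma(i)}$ is not skew. So $E_{i\sigma(i)}$ is $\theta$-fixed, and $(1-\theta)E_{i\sigma(i)}=0$. Hence the weights of $V$ are among $\varepsilon_i-\varepsilon_j$ with $j\ne i,\sigma(i)$. In a basis of $X(H)$ indexed by the $\sigma$-orbits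 they are of the form $\pm\varepsilon_a\pm\varepsilon_b$ with $a\ne b$. They are primitive, and for the form making this basis orthonormal they have square length $2$ and integral inner products. The weight $\varepsilon_i-\varepsilon_j=\varepsilon_{\sigma(j)}-\varepsilon_{\sigma(i)}$ determines the pair $\{\varepsilon_i,-\varepsilon_j\}$, so it occurs exactly in $E_{ij}$ and $E_{\sigma(j)\sigma(i)}$, which $\theta$ interchanges up to sign. So multiplicities in $V$ are $\le1$, and (W2), (W3) hold.

Proposition 7.2 and the induction of Section 11 now apply verbatim. $\square$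

**Part 3.** Let $C$ be the set of invertible symmetric $n\times n$ matrices, with $B$ acting by $A\mapsto b^TAb$, and let $\psi(g)=g^Tg$, whose fibres are the cosets $O_n\,g$. As in Step 1 of Section 10, $O_n$-orbit closures in $G/B$ and $B$-orbit closures in $C$ correspond, with the same singularities and $IC$-stalks up to smooth maps. The leading principal $k\times k$ block $A_k$ of $A$ transforms as $A_k\mapsto b_k^TA_kb_k$.

*$n\ge4$.* Let $\mathcal D=\{A\in C:\det A_2=0\}$. It is closed and $B$-stable. It is a nonempty open subset of $\{xz=y^2\}\times\mathbb A^N$, where $x,y,z$ are the entries of $A_2$, hence irreducible. As $B$ has finitely many orbits on $C$, $\mathcal D$ is a $B$-orbit closure. It is singular exactly where $A_2=0$, and such invertible $A$ exist for $n\ge4$, for example the block matrix $\begin{pmatrix}0&1_2\\1_2&0\end{pmatrix}$ with an identity block of size $n-4$ added. By Example 2.2, $\{xz=y^2\}$ has $IC=\mathbb Q$, so $\mathcal D$ is rationally smooth everywhere. The two loci differ.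

*$n\le3$.* We show that all orbit closures are smooth, so that both loci are empty. For $n\le2$ they are closed subvarieties of a point or of $\mathbb P^1$ whose components are points or the whole space, and these are smooth. Let $n=3$. If $F_2$ is degenerate, its radical $F_2^\perp$ is an isotropic line in $F_2$, and it is the only isotropic line in $F_2$. So if $F_1$ is isotropic, then $F_2$ is degenerate iff $F_2=F_1^\perp$. By Witt's theorem the orbits are determined by whether $F_1$ is isotropic and whether $F_2$ is degenerate. The closures of the four orbits are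

* $\{F_1\text{ isotropic},\ F_2=F_1^\perp\}$, isomorphic to a smooth conic, hence to $\mathbb P^1$;
* $\{F_1\text{ isotropic}\}$ and $\{F_2\text{ degenerate}\}$, each a $\mathbb P^1$-bundle over a smooth conic;
* the whole flag variety.

All are smooth. $\square$
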